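# Isomorphic quasi-local algebras and bijective coarse equivalences

## 1. A signed average that isolates the columns of a unitary

Inner products are linear in the first variable. For a countable set $X$ let $(\delta_x)_{x\in X}$ be the canonical basis of $\ell_2(X)$, and let $e_{zz'}=\langle\cdot,\delta_{z'}\rangle\delta_z$ be the matrix units. For $A\subseteq X$ let $\chi_A$ be the projection onto $\ell_2(A)=\overline{\mathrm{span}}\{\delta_x:x\in A\}$.

Take countable sets $X,Y$ and a unitary $u:\ell_2(X)\to\ell_2(Y)$. Let $f:X\to Y$ be a map which is injective on a subset $X_0\subseteq X$. From these data form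

* the partial isometry $t:\ell_2(X)\to\ell_2(Y)$ with $t\delta_x=\delta_{f(x)}$ for $x\in X_0$ and $t\delta_x=0$ for $x\notin X_0$;
* the diagonal operator $d=\sum_{x\in X_0}\langle\delta_{f(x)},u\delta_x\rangle e_{xx}$, which records the conjugate of the entry of $u$ at position $(f(x),x)$;
* for a finite set $E\subseteq X_0$ and signs $\sigma\in\{\pm1\}^E$, the diagonal operator $s_\sigma=\sum_{x\in E}\sigma(x)e_{xx}$.

The identity on which everything turns is
$$2^{-|E|}\sum_{\sigma\in\{\pm1\}^E}(u s_\sigma u^*)\,t\,s_\sigma \;=\; u\,d\,\chi_E. \tag{1}$$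

Try it first by hand. If $E=\{x\}$, both signs give the same operator $ue_{xx}u^*\,t\,e_{xx}$. It sends $\delta_x$ to
$$ue_{xx}u^*\delta_{f(x)}=\langle u^*\delta_{f(x)},\delta_x\rangle\,u\delta_x=\langle\delta_{f(x)},u\delta_x\rangle\,u\delta_x=ud\,\delta_x$$
and kills all other basis vectors. So it equals $ud\,e_{xx}$. If $E=\{1,2\}$, write $P_j=ue_{jj}u^*$. The signs $\sigma$ and $-\sigma$ contribute equally, so the average is
$$\tfrac12\big[(P_1+P_2)t(e_{11}+e_{22})+(P_1-P_2)t(e_{11}-e_{22})\big]=P_1te_{11}+P_2te_{22}.$$
The unsigned product $(P_1+P_2)t(e_{11}+e_{22})$ contains the cross terms $P_1te_{22}$ and $P_2te_{11}$; the signs remove them. In general,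
$$2^{-|E|}\sum_\sigma (us_\sigma u^*)ts_\sigma=\sum_{x,x'\in E}\Big(2^{-|E|}\sum_\sigma\sigma(x)\sigma(x')\Big)ue_{xx}u^*\,t\,e_{x'x'}=\sum_{x\in E}ue_{xx}u^*te_{xx}=ud\chi_E,$$
because the average of $\sigma(x)\sigma(x')$ is $1$ if $x=x'$ and $0$ otherwise. This proves (1).

Here is what it is for. We shall meet a unitary $u$ about which we know only how it conjugates: operators $uau^*$ are well behaved for well-behaved $a$. On the left of (1), $u$ appears only in the conjugates $us_\sigma u^*$, while the factor $ts_\sigma$ is completely explicit and moves mass from $x$ to $f(x)$. On the right stands $u$ itself, up to a diagonal factor. Moreover the left side is an average, so if each of its $2^{|E|}$ terms satisfies a norm estimate, then so does the right side, with the same constant, however large $E$ is. Thus (1) turns information about conjugates by $u$ into information about $u$, without loss.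

## 2. Finite propagation, quasi-locality, and the rigidity theorem

**Definition (spaces).** Write $B(x,r)=\{x':d(x,x')\le r\}$. A metric space $X$ is *uniformly locally finite* (u.l.f.) if $\sup_x|B(x,r)|<\infty$ for every $r>0$.

Subsets of $\mathbb Z$ are examples. Below, $X,Y,Z,W$ are nonempty u.l.f. metric spaces. They are countable, because balls are finite. We put $d(A,B)=\inf\{d(a,b):a\in A,\,b\in B\}$, and $d(\emptyset,\cdot)=\infty$.

**Definition (algebras).** The *propagation* of $a\in\mathcal B(\ell_2(X))$ is $\sup\{d(x,y):\langle a\delta_y,\delta_x\rangle\ne0\}$. Let $\mathrm{Prop}_r$ be the linear space of operators of propagation $\le r$. The *uniform Roe algebra* $\mathrm C^*_u(X)$ is the norm closure of the operators of finite propagation. An operator $a$ is *quasi-local* if for every $\varepsilon>0$ there is $r>0$ such that $\|\chi_Aa\chi_B\|<\varepsilon$ whenever $d(A,B)>r$. The quasi-local operators form the *quasi-local algebra* $\mathrm C^*_{ql}(X)$. We call $T$ *$(\varepsilon,r)$-quasi-local* if $\|\chi_CT\chi_D\|\le\varepsilon$ whenever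 $d(C,D)>r$. This condition becomes weaker as $r$ grows.

The shift on $\ell_2(\mathbb Z)$ has propagation $1$. The operator on $\ell_2(\mathbb Z)$ with entries $2^{-|x-y|}$ has infinite propagation, but it lies in $\mathrm C^*_u(\mathbb Z)$: cutting off the diagonals with $|x-y|>r$ costs at most $2\sum_{k>r}2^{-k}$ in norm.

Why is $\mathrm C^*_{ql}(X)$ a C$^*$-algebra? Sums, adjoints and norm limits are immediate. For a product, let $a,b$ be $(\varepsilon,r)$-quasi-local and $d(A,B)>2r+2$, and put $N=\{z:d(z,B)\le r+1\}$. Then $d(X\setminus N,B)>r$. Also $d(A,N)\ge d(A,B)-(r+1)>r$, since $d(a',n)\ge d(a',B)-d(n,B)$ for $a'\in A$ and $n\in N$. Hence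
$$\|\chi_Aab\chi_B\|\le\|\chi_Aa\chi_N\|\|b\|+\|a\|\|\chi_{X\setminus N}b\chi_B\|\le\varepsilon(\|a\|+\|b\|).$$
If $a\in\mathrm{Prop}_r$, then $\chi_Aa\chi_B=0$ whenever $d(A,B)>r$. So $\mathrm C^*_u(X)\subseteq\mathrm C^*_{ql}(X)$. Finally, $\mathrm C^*_u(X)$ contains $\ell_\infty(X)$ (propagation $0$), all matrix units, and hence all compact operators.

**Definition (maps).** A map $f$ is *coarse* if $\sup\{d(f(x),f(x')):d(x,x')\le s\}<\infty$ for all $s$. Maps $f,f'$ are *close* if $\sup_xd(f(x),f'(x))<\infty$. A *coarse equivalence* is a coarse map $f$ for which some coarse $g$ has both $gf$ and $fg$ close to the identity. A *bijective coarse equivalence* is a bijection $\varphi$ with $\varphi$ and $\varphi^{-1}$ coarse. Then $v_\varphi\delta_x=\delta_{\varphi(x)}$ defines a unitary $\ell_2(X)\to\ell_2(Y)$.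

A coarse equivalence need not be close to a bijection, and a bijective one may not exist at all. Take $X=\{4^n:n\ge1\}\subseteq\mathbb Z$ and $Y=X\times\{0,1\}$ with $d((x,i),(x',j))=|x-x'|+|i-j|$. The map $x\mapsto(x,0)$ and the projection $Y\to X$ show that $X$ and $Y$ are coarsely equivalent. If $\varphi:Y\to X$ were a coarse bijection, the infinitely many disjoint pairs $\{(x,0),(x,1)\}$ would go to disjoint pairs of distinct points of $X$ at distance at most some fixed $R$. But only finitely many such pairs exist in $X$.

A bijective coarse equivalence $\varphi:X\to Y$ is visible in both algebras: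
$$v_\varphi\mathrm C^*_u(X)v_\varphi^*=\mathrm C^*_u(Y),\qquad v_\varphi\mathrm C^*_{ql}(X)v_\varphi^*=\mathrm C^*_{ql}(Y).\tag{2}$$
To check this, note that $\langle v_\varphi av_\varphi^*\delta_{\varphi(x')},\delta_{\varphi(x)}\rangle=\langle a\delta_{x'},\delta_x\rangle$. So $\mathrm{Ad}\,v_\varphi$ preserves finite propagation because $\varphi$ is coarse, and $\mathrm{Ad}\,v_\varphi^*$ does because $\varphi^{-1}$ is. For quasi-locality, $\|\chi_Cv_\varphi av_\varphi^*\chi_D\|=\|\chi_{\varphi^{-1}(C)}a\chi_{\varphi^{-1}(D)}\|$. Given $R$, put $\rho=\sup\{d(\varphi(x),\varphi(x')):d(x,x')\le R+1\}$. If $d(C,D)>\rho$, then no $x\in\varphi^{-1}(C)$ and $x'\in\varphi^{-1}(D)$ satisfy $d(x,x')\le R+1$, so $d(\varphi^{-1}(C),\varphi^{-1}(D))\ge R+1>R$. Hence $v_\varphi av_\varphi^*$ is quasi-local if $a$ is. The same argument applies to $\varphi^{-1}$.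

Isomorphism always means $*$-isomorphism. The problem is this: *if $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$, does it follow that $\mathrm C^*_u(X)\cong\mathrm C^*_u(Y)$?* It is stated as an open question in Bruno M. Braga, Ján Špakula, Alessandro Vignati, "A note on the quasi-local algebra of expander graphs", arXiv:2508.07327 (2025). Among the known facts that accompany it are these: the implication in the other direction holds for all u.l.f. spaces, and an isomorphism $\mathrm C^*_{ql}(X)\to\mathrm C^*_{ql}(Y)$ need not restrict to an isomorphism $\mathrm C^*_u(X)\to\mathrm C^*_u(Y)$. The second fact rules out the most direct attack, which is to restrict the given isomorphism. None of these facts is used below. The answer is yes.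

**Theorem A.** Let $\mathrm C^*_u(X)\subseteq\mathcal A\subseteq\mathrm C^*_{ql}(X)$ and $\mathrm C^*_u(Y)\subseteq\mathcal B\subseteq\mathrm C^*_{ql}(Y)$ be C$^*$-algebras with $\mathcal A\cong\mathcal B$. Then there is a bijective coarse equivalence $X\to Y$; hence $\mathrm C^*_u(X)\cong\mathrm C^*_u(Y)$ and $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$.

The question is the case $\mathcal A=\mathrm C^*_{ql}(X)$, $\mathcal B=\mathrm C^*_{ql}(Y)$.

**Theorem B.** Let $u:\ell_2(X)\to\ell_2(Y)$ be a unitary with
$$(\mathrm H)\qquad u\,\mathrm C^*_u(X)u^*\subseteq\mathrm C^*_{ql}(Y),\qquad u^*\mathrm C^*_u(Y)u\subseteq\mathrm C^*_{ql}(X).$$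

1. There are a bijective coarse equivalence $\varphi:X\to Y$ and a unitary $w\in\mathrm C^*_{ql}(Y)$ with $u=wv_\varphi$. Consequently $u\,\mathrm C^*_{ql}(X)u^*=\mathrm C^*_{ql}(Y)$.
2. If moreover $u\,\mathrm C^*_u(X)u^*\subseteq\mathrm C^*_u(Y)$, then $w\in\mathrm C^*_u(Y)$. Consequently $u\,\mathrm C^*_u(X)u^*=\mathrm C^*_u(Y)$.

**Corollary C.**
(a) $\mathrm C^*_u(X)\cong\mathrm C^*_u(Y)$ $\iff$ $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$ $\iff$ there is a bijective coarse equivalence $X\to Y$. Every isomorphism $\mathrm C^*_u(X)\to\mathrm C^*_u(Y)$ extends to an isomorphism $\mathrm C^*_{ql}(X)\to\mathrm C^*_{ql}(Y)$.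
(b) Every isomorphism $\mathrm C^*_{ql}(X)\to\mathrm C^*_{ql}(Y)$ has the form $\mathrm{Ad}(w)\circ\mathrm{Ad}(v_\varphi)$ with $w\in\mathrm C^*_{ql}(Y)$ unitary and $\varphi$ a bijective coarse equivalence. It maps $\mathrm C^*_u(X)$ onto $\mathrm C^*_u(Y)$ iff $w\in\mathrm C^*_u(Y)$. Hence all automorphisms of $\mathrm C^*_{ql}(X)$ preserve $\mathrm C^*_u(X)$ iff $\mathrm C^*_u(X)=\mathrm C^*_{ql}(X)$.
(c) $\mathrm{Out}(\mathrm C^*_u(X))\cong\mathrm{Out}(\mathrm C^*_{ql}(X))\cong\{\text{bijective coarse equivalences of }X\}/\text{closeness}$, where $\mathrm{Out}$ is taken modulo inner automorphisms by unitaries of the algebra.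

## 3. Finite spaces and sparse spaces by hand

If $X$ and $Y$ are finite, both algebras of $X$ are the full matrix algebra of size $|X|$. An isomorphism forces $|X|=|Y|$, and every bijection is a bijective coarse equivalence.

Next let $X=\{4^n:n\ge1\}$. For each $r$, only finitely many pairs of distinct points are within distance $r$, so an operator of finite propagation is a diagonal operator plus a finite-rank one. Hence $\mathrm C^*_u(X)=\ell_\infty(X)+\mathcal K$, where $\mathcal K$ denotes the compact operators; a C$^*$-subalgebra plus a closed ideal is closed.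

The quasi-local algebra is the same, and the reason is a first instance of averaging. Let $a$ be quasi-local. Subtracting its diagonal, which is in $\ell_\infty(X)$, we may assume that the diagonal is zero. Given $\varepsilon$, take $r$ from quasi-locality and a finite set $F$ such that distinct points outside $F$ are more than $r+1$ apart. For finite $G\subseteq X\setminus F$ and $A\subseteq G$ we have $d(A,G\setminus A)>r$, so $\|\chi_Aa\chi_{G\setminus A}\|<\varepsilon$. For $x\ne y$ in $G$, exactly a quarter of the subsets $A$ of $G$ contain $x$ and not $y$. Since the diagonal is zero,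
$$\chi_Ga\chi_G=4\cdot2^{-|G|}\sum_{A\subseteq G}\chi_Aa\chi_{G\setminus A},\qquad\text{so}\qquad\|\chi_Ga\chi_G\|\le4\varepsilon.$$
Letting $G$ increase to $X\setminus F$ gives $\|\chi_{X\setminus F}a\chi_{X\setminus F}\|\le4\varepsilon$. So $a$ is within $4\varepsilon$ of a finite-rank operator. As $\varepsilon$ was arbitrary, $a\in\mathcal K$.

Now compare with the doubled space $Y=X\times\{0,1\}$ of Section 2. Modulo $\mathcal K$, the algebra $\ell_\infty(X)+\mathcal K$ is commutative. Both algebras of $Y$ contain $e=\sum_{x\in X}e_{(x,0)(x,1)}$, which has propagation $1$, and $ee^*-e^*e=\chi_{X\times\{0\}}-\chi_{X\times\{1\}}$ is not compact; so they are not commutative modulo $\mathcal K$. By the next section, isomorphisms respect the compacts. So no algebra of $X$ is isomorphic to one of $Y$, although $X$ and $Y$ are coarsely equivalent. The algebras see multiplicities, and a proof of Theorem A must find a bijection.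

## 4. Isomorphisms are conjugations by unitaries

This section is to replace an abstract isomorphism by a unitary with property (H).

Let $\Phi:\mathcal A\to\mathcal B$ be an isomorphism as in Theorem A. A nonzero closed ideal $J$ of $\mathcal A$ contains the compacts. Indeed, choose $a\in J$ with some entry $a_{xy}=\langle a\delta_y,\delta_x\rangle\neq0$; then $e_{xx}ae_{yy}=a_{xy}e_{xy}\in J$. As $\mathcal A$ contains all matrix units, $J$ contains all of them, hence all compacts. The same holds in $\mathcal B$. Now $\Phi(\mathcal K(\ell_2X))$ is a nonzero closed ideal of $\mathcal B$, so it contains $\mathcal K(\ell_2Y)$. Symmetrically $\Phi^{-1}(\mathcal K(\ell_2Y))\supseteq\mathcal K(\ell_2X)$. So $\Phi$ restricts to an isomorphism $\mathcal K(\ell_2X)\to\mathcal K(\ell_2Y)$. By the textbook theorem on isomorphisms between algebras of compact operators, this restriction is $\mathrm{Ad}\,u$ for a unitary $u$, unique up to a scalar. For $a\in\mathcal A$ and $k$ compact,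
$$\Phi(a)\,uku^*=\Phi(a)\Phi(k)=\Phi(ak)=uaku^*=(uau^*)\,uku^*.$$
The operators $uku^*$ are all the compact operators on $\ell_2(Y)$, so $\Phi(a)=uau^*$. Finally,
$$u\mathrm C^*_u(X)u^*\subseteq u\mathcal Au^*=\mathcal B\subseteq\mathrm C^*_{ql}(Y),\qquad u^*\mathrm C^*_u(Y)u\subseteq u^*\mathcal Bu=\mathcal A\subseteq\mathrm C^*_{ql}(X),$$
which is (H).

## 5. One radius for all subsets, by Baire category

Under (H), each $u\chi_Au^*$ is quasi-local, but with a radius depending on $A$. There are uncountably many $A$, and Section 1 asks for one radius serving all sign operators at once. The purpose of the first lemma is to supply it. Part (b) is needed only for Theorem B(2).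

**Lemma 1.** Let $U:\ell_2(Z)\to\ell_2(W)$ be unitary with $U\mathrm C^*_u(Z)U^*\subseteq\mathrm C^*_{ql}(W)$. Let $b\in\mathcal B(\ell_2(Z))$ have finite propagation and let $\varepsilon>0$.
(a) There is $r$ such that for all $A\subseteq Z$, $Ub\chi_AU^*$ is $(\varepsilon,r)$-quasi-local.
(b) If $U\mathrm C^*_u(Z)U^*\subseteq\mathrm C^*_u(W)$, there is $r$ such that for all $A\subseteq Z$, $Ub\chi_AU^*$ is within $\varepsilon$ of $\mathrm{Prop}_r$.

*Proof.* In case (a) let $S_r$ be the set of $(\varepsilon/2,r)$-quasi-local operators on $\ell_2(W)$. In case (b) let $S_r$ be the set of $T$ for which some $a\in\mathrm{Prop}_r$ has $\|T-a\|\le\varepsilon/2$. In both cases $S_r$ increases with $r$.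

**$S_r$ is closed in the weak operator topology (WOT) on bounded sets.** Let $T_\lambda\to T$ in WOT with $T_\lambda\in S_r$ and $\|T_\lambda\|\le M$. In case (a), $\chi_CT_\lambda\chi_D\to\chi_CT\chi_D$ in WOT, and the norm is WOT-lower semicontinuous, so $\|\chi_CT\chi_D\|\le\varepsilon/2$ whenever $d(C,D)>r$. In case (b), pick $a_\lambda\in\mathrm{Prop}_r$ with $\|T_\lambda-a_\lambda\|\le\varepsilon/2$. The net $(a_\lambda)$ is bounded, and bounded balls are WOT-compact, so a subnet converges to some $a$. Matrix entries converge, so $a\in\mathrm{Prop}_r$, and lower semicontinuity gives $\|T-a\|\le\varepsilon/2$.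

**The category argument.** The space $2^Z$ of subsets of $Z$ is compact and metrizable because $Z$ is countable. If $A_n\to A$ in $2^Z$, then $\chi_{A_n}\to\chi_A$ strongly. So $A\mapsto Ub\chi_AU^*$ is WOT-continuous, and its values have norm at most $\|b\|$. Therefore $K_r=\{A:Ub\chi_AU^*\in S_r\}$ is closed. Each $b\chi_A$ has finite propagation, so $Ub\chi_AU^*$ lies in $\mathrm C^*_{ql}(W)$, respectively in $\mathrm C^*_u(W)$, and hence in $S_r$ for some $r\in\mathbb N$. Thus $2^Z=\bigcup_{r\in\mathbb N}K_r$. By the Baire category theorem some $K_{r_0}$ has an interior point: there are a finite $F\subseteq Z$ and $A_0\subseteq F$ such that $A\cap F=A_0$ implies $A\in K_{r_0}$.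

**From a basic open set to all sets.** The finitely many operators $Ub(\chi_G-\chi_{A_0})U^*$, $G\subseteq F$, lie in $\mathrm C^*_{ql}(W)$ (respectively $\mathrm C^*_u(W)$), so all lie in one $S_{r_1}$. For arbitrary $A$ put $A'=(A\setminus F)\cup A_0$. Then $A'\in K_{r_0}$ and $\chi_A=\chi_{A'}+(\chi_{A\cap F}-\chi_{A_0})$. So $Ub\chi_AU^*\in S_{r_0}+S_{r_1}$. With $r=\max(r_0,r_1)$, the two errors $\varepsilon/2$ add up to $\varepsilon$, and the claim follows. $\square$

## 6. Large matrix entries: where they are, and that they exist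

We want to send $x$ to a point where $u\delta_x$ has a large entry. Two facts are needed: large entries at nearby columns occur at nearby rows, and every row and column has an entry bounded below.

**Lemma 2.** Let $U$ be as in Lemma 1. For $s\ge0$, $\varepsilon>0$ there is $r$ such that if $d(z,z')\le s$ and $|\langle U\delta_z,\delta_w\rangle|\,|\langle U\delta_{z'},\delta_{w'}\rangle|\ge\varepsilon$, then $d(w,w')\le r$.

*Proof.* The product in question is a matrix entry of a conjugated matrix unit: $\langle Ue_{zz'}U^*\delta_{w'},\delta_w\rangle=\langle U^*\delta_{w'},\delta_{z'}\rangle\langle\delta_z,U^*\delta_w\rangle$, so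
$$|\langle Ue_{zz'}U^*\delta_{w'},\delta_w\rangle|=|\langle U\delta_z,\delta_w\rangle|\,|\langle U\delta_{z'},\delta_{w'}\rangle|.\tag{3}$$
Suppose the claim fails. Then for every $n\in\mathbb N$ there are $z_n,z_n',w_n,w_n'$ with $d(z_n,z_n')\le s$, the quantity (3) at least $\varepsilon$, and $d(w_n,w_n')>n$.

A fixed pair $(z,z')$ occurs for only finitely many $n$: as $Ue_{zz'}U^*$ is quasi-local, its entries at distance greater than some $\rho$ are smaller than $\varepsilon$, so $n<\rho$. A fixed point $z$ has only finitely many partners within distance $s$. So each point occurs only finitely often as $z_n$, and likewise as $z_n'$. We may therefore pass to a subsequence along which the $z_n$ are pairwise distinct and the $z_n'$ are pairwise distinct. Relabel it; still $d(w_n,w_n')>n$.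

Now $b=\sum_ne_{z_nz_n'}$ is a partial isometry of propagation at most $s$, and $b\chi_{\{z_n'\}}=e_{z_nz_n'}$. Lemma 1(a) gives $r$ such that all $Ue_{z_nz_n'}U^*$ are $(\varepsilon/2,r)$-quasi-local. For $n\ge r$, taking $C=\{w_n\}$ and $D=\{w_n'\}$ gives $\varepsilon\le\varepsilon/2$, a contradiction. $\square$

**Lemma 3.** Let $U$ be as in Lemma 1. Then $\inf_{w\in W}\max_{z\in Z}|\langle U^*\delta_w,\delta_z\rangle|>0$.

The mechanism is as follows. Suppose $U^*\delta_w$ is spread out flatly, and let $q=U\chi_AU^*$ with $A$ a random half of $Z$. Then $q\delta_w$ has coefficient nearly $\frac12$ at $w$ and nearly $0$ at any other given point. But $(q-\frac12)\delta_w$ always has norm exactly $\frac12$. That mass must sit far from $w$, which quasi-locality forbids.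

*Proof.* Take $r$ from Lemma 1(a) with $b=1$, $\varepsilon=\frac18$, and let $M=\sup_w|B(w,r)|$. Fix $w$ and put $\xi=U^*\delta_w$, $\kappa=\max_z|\xi_z|$, $B=B(w,r)$. Let $A\subseteq Z$ be random, containing each point independently with probability $\frac12$. For $w'\in B$ and $\eta=U^*\delta_{w'}$ we have $\sum_z\xi_z\overline{\eta_z}=\langle\delta_w,\delta_{w'}\rangle$, so
$$\langle U\chi_AU^*\delta_w,\delta_{w'}\rangle-\tfrac12\langle\delta_w,\delta_{w'}\rangle=\sum_z\big(1_A(z)-\tfrac12\big)\xi_z\overline{\eta_z}.\tag{4}$$
The variables $1_A(z)-\frac12$ are independent, with mean $0$ and variance $\frac14$, and the coefficients are absolutely summable. So the expectation of the squared modulus of (4) is $\frac14\sum_z|\xi_z|^2|\eta_z|^2\le\kappa^2/4$. Summing over the at most $M$ points $w'\in B$, the expectation of $\|\chi_B(U\chi_AU^*-\frac12)\delta_w\|^2$ is at most $M\kappa^2/4$. Hence some $A$ satisfies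
$$\|\chi_B(q-\tfrac12)\delta_w\|\le\tfrac12\sqrt M\,\kappa,\qquad q=U\chi_AU^*.$$
As balls are finite, $d(W\setminus B,\{w\})>r$, so $\|\chi_{W\setminus B}(q-\frac12)\delta_w\|=\|\chi_{W\setminus B}q\delta_w\|\le\frac18$. Together, $\|(q-\frac12)\delta_w\|\le\frac18+\frac12\sqrt M\kappa$. Since $q$ is a projection, $2q-1$ is unitary and $\|(q-\frac12)\delta_w\|=\frac12$. Hence $\kappa\ge\frac3{4\sqrt M}$, a bound independent of $w$. $\square$

## 7. A coarse equivalence, and why column estimates do not make it bijective

From here to the end of Section 11, $u$ satisfies (H). So Lemmas 1(a), 2 and 3 apply to $U=u$ and to $U=u^*$.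

**Step 1: coarse maps $f$ and $g$.** The aim is a coarse equivalence with finite fibres. Lemma 3, applied to $u^*$ and to $u$, gives $c>0$ and maps $f:X\to Y$, $g:Y\to X$ with
$$|\langle u\delta_x,\delta_{f(x)}\rangle|\ge c,\qquad|\langle u\delta_{g(y)},\delta_y\rangle|\ge c\qquad(x\in X,\ y\in Y).\tag{5}$$
Apply Lemma 2 with threshold $c^2$.

* With $U=u$, $z=x$, $z'=x'$, $w=f(x)$, $w'=f(x')$: the map $f$ is coarse. With $z=z'=g(y)$, $w=f(g(y))$, $w'=y$: $\sup_yd(f(g(y)),y)<\infty$.
* With $U=u^*$, $z=y$, $z'=y'$, $w=g(y)$, $w'=g(y')$: the map $g$ is coarse. With $z=z'=f(x)$, $w=g(f(x))$, $w'=x$: $K:=\sup_xd(g(f(x)),x)<\infty$.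

If $f(x)=f(x')$, then $d(x,x')\le d(x,g(f(x)))+d(g(f(x')),x')\le2K$. So fibres of $f$ have at most $m:=\sup_x|B(x,2K)|$ points. Numbering the points in each fibre, we obtain a partition $X=X_1\sqcup\dots\sqcup X_m$ with $f$ injective on each $X_i$. The same holds for $g$.

The doubled sparse space shows that a coarse equivalence is not enough. To move $f$ by a bounded amount to an injection, we need a number $R$ such that every finite $A\subseteq X$ satisfies $|A|\le|\{y:d(y,f(A))\le R\}|$; this is the condition in Hall's marriage theorem. The natural way to bound $|A|$ is to show that $u$ maps $\ell_2(A)$ almost into $\ell_2$ of a neighborhood of $f(A)$, and to compare dimensions.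

The first attempt is column by column. By Lemma 1(a) with $b=1$, there is $r$ such that all $ue_{xx}u^*$ are $(\varepsilon c,r)$-quasi-local. Since $ue_{xx}u^*\delta_{f(x)}=\langle\delta_{f(x)},u\delta_x\rangle u\delta_x$ and the scalar has modulus at least $c$,
$$\|\chi_Cu\delta_x\|\le\varepsilon\qquad\text{whenever } d(C,\{f(x)\})>r.\tag{6}$$
So each column of $u$ is concentrated near $f(x)$, uniformly in $x$. For $\xi\in\ell_2(A)$ and $d(C,f(A))>r$, the triangle inequality and the Cauchy–Schwarz inequality then give $\|\chi_Cu\xi\|\le\varepsilon|A|^{1/2}\|\xi\|$. To make this useful we need $\varepsilon<|A|^{-1/2}$, so $r$ depends on $|A|$. Hall's condition needs one radius for all finite $A$. Here the attempt stops.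

Nor can (6) be improved by a cleverer summation, because uniform concentration of columns and rows does not imply block estimates. Let $X\subseteq\mathbb Z$ be a disjoint union of intervals $X_n$ of $3n$ consecutive integers, with gaps tending to infinity. Let $p_n$ be the projection onto the constants in $\ell_2(X_n)$, all of whose entries are $\frac1{3n}$. Put $p=\bigoplus_np_n$, and consider the self-adjoint unitary $1-2p$. For $x\in X_n$, the part of $(1-2p)\delta_x$ away from $x$ has norm at most $2(3n)^{-1/2}$. Given $\varepsilon$, this is at most $\varepsilon$ for $n\ge n_0$, and for $n<n_0$ the column is supported in $B(x,3n_0)$. So columns, and by self-adjointness rows, satisfy (6) with $f=\mathrm{id}$ and a radius depending only on $\varepsilon$. But if $A$ and $C$ are the first and the last $n$ points of $X_n$, then $d(A,C)=n+1$, while $\|\chi_C(1-2p)\chi_A\|=2\|\chi_Cp_n\chi_A\|=2\cdot\frac1{3n}\sqrt n\sqrt n=\frac23$.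

So more of (H) must be used than the conjugates of single points $e_{xx}$. Formula (6) is exactly (1) with $|E|=1$. Lemma 1 controls $u\chi_{A'}u^*$ for all subsets $A'$ at once, and (1) for large $E$ makes use of all of them.

## 8. Block estimates for $u$ along $f$

**Step 2: $u$ is quasi-local along $f$.** The aim is the block version of (6), with a radius that does not depend on $A$.

**Claim.** For every $\varepsilon>0$ there is $r$ such that
$$\|\chi_Cu\chi_A\|\le\varepsilon\qquad\text{for all }A\subseteq X,\ C\subseteq Y\text{ with }d(C,f(A))>r.\tag{7}$$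

*Proof.* By Lemma 1(a) with $U=u$, $b=1$ there is $r$ such that all $u\chi_{A'}u^*$, $A'\subseteq X$, are $(\frac{\varepsilon c}{2m},r)$-quasi-local. Fix $i\in\{1,\dots,m\}$ and apply the construction of Section 1 with $X_0=X_i$. Call the resulting operators $t_i$ and $d_i$. By (5) the diagonal entries of $d_i$ on $X_i$ have modulus at least $c$.

For finite $E\subseteq X_i$ and signs $\sigma$ on $E$, the operator $us_\sigma u^*$ is the difference of $u\chi_{\{\sigma=1\}}u^*$ and $u\chi_{\{\sigma=-1\}}u^*$. So it is $(\frac{\varepsilon c}m,r)$-quasi-local, for every $E$ and $\sigma$.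

Let $d(C,f(A))>r$ and let $E\subseteq A\cap X_i$ be finite. The range of $t_is_\sigma$ lies in $\ell_2(f(A))$ and $\|t_is_\sigma\|\le1$. So
$$\|\chi_C(us_\sigma u^*)t_is_\sigma\|=\|\chi_C(us_\sigma u^*)\chi_{f(A)}t_is_\sigma\|\le\|\chi_C(us_\sigma u^*)\chi_{f(A)}\|\le\frac{\varepsilon c}m.$$
Average over $\sigma$. By (1), $\|\chi_Cud_i\chi_E\|\le\frac{\varepsilon c}m$. Multiplying on the right by the inverse of $d_i$ on $\ell_2(E)$, which has norm at most $1/c$, gives $\|\chi_Cu\chi_E\|\le\frac\varepsilon m$.

For a finite $F\subseteq A$, sum over the sets $E=F\cap X_i$, $i=1,\dots,m$: $\|\chi_Cu\chi_F\|\le\varepsilon$. As $F$ increases to $A$, $\chi_Cu\chi_F\to\chi_Cu\chi_A$ strongly, so $\|\chi_Cu\chi_A\|\le\varepsilon$. $\square$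

The same argument applies to the pair $(u^*,g)$.

## 9. Dimension count, Hall's theorem, and Cantor–Schröder–Bernstein

**Step 3: injections close to $f$ and $g$.** The aim is to verify Hall's condition. Take $r$ from (7) for $\varepsilon=\frac12$. Let $A\subseteq X$ be finite and put $N=\{y:d(y,f(A))\le r+1\}$, a finite set, and $C=Y\setminus N$. Then $d(C,f(A))>r$. If $\xi\in\ell_2(A)$ and $\chi_Nu\xi=0$, then
$$\|\xi\|=\|u\xi\|=\|\chi_Cu\chi_A\xi\|\le\tfrac12\|\xi\|,$$
so $\xi=0$. Thus $\chi_Nu$ maps $\ell_2(A)$ injectively into $\ell_2(N)$, and comparing dimensions,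
$$|A|\le|N|=\Big|\bigcup_{x\in A}B(f(x),r+1)\Big|\qquad\text{for every finite }A\subseteq X.\tag{8}$$
Hall's marriage theorem for arbitrary families of finite sets (M. Hall, 1948) says that if $(S_x)_{x\in X}$ are finite sets with $|\bigcup_{x\in A}S_x|\ge|A|$ for all finite $A$, then there is an injection choosing a point of $S_x$ for each $x$. It follows from the theorem for finite families by compactness. In the compact space $\prod_xS_x$, the set of choices that are injective on a given finite $A$ is closed, and it is nonempty by the finite theorem; these sets have the finite intersection property, and a common point is the injection. By (8) we obtain an injection $\varphi_1:X\to Y$ with $d(\varphi_1(x),f(x))\le r+1$ for all $x$. Symmetrically, there is an injection $\psi_1:Y\to X$ close to $g$.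

**Step 4: a bijection.** The aim is to combine $\varphi_1$ and $\psi_1$ without losing closeness. Let
$$X_\ast=\bigcup_{n\ge0}(\psi_1\varphi_1)^n\big(X\setminus\psi_1(Y)\big),\qquad\varphi(x)=\begin{cases}\varphi_1(x),&x\in X_\ast,\\\psi_1^{-1}(x),&x\notin X_\ast.\end{cases}$$
If $x\notin X_\ast$, then $x\in\psi_1(Y)$, so $\varphi$ is well defined.

It is injective on $X_\ast$ and on its complement. If $\varphi_1(x)=\psi_1^{-1}(x')$ with $x\in X_\ast$ and $x'\notin X_\ast$, then $x'=\psi_1\varphi_1(x)\in X_\ast$, which is impossible. So $\varphi$ is injective.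

It is surjective. Let $y\in Y$. If $\psi_1(y)\notin X_\ast$, then $\varphi(\psi_1(y))=y$. If $\psi_1(y)\in X_\ast$, then, since $\psi_1(y)\in\psi_1(Y)$, it lies in some $(\psi_1\varphi_1)^n(X\setminus\psi_1(Y))$ with $n\ge1$. So $\psi_1(y)=\psi_1\varphi_1(x)$ with $x\in X_\ast$, and $y=\varphi_1(x)=\varphi(x)$.

By construction, for each $x$ either $\varphi(x)=\varphi_1(x)$ or $x=\psi_1(\varphi(x))$. In the first case $\varphi(x)$ is uniformly close to $f(x)$. In the second, put $y=\varphi(x)$. Then $x=\psi_1(y)$ is uniformly close to $g(y)$; since $f$ is coarse, $f(x)$ is uniformly close to $f(g(y))$, which is uniformly close to $y$ by Step 1. So $\varphi$ is close to $f$; let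
$$L=\sup_xd(f(x),\varphi(x))<\infty.$$
A map close to a coarse map is coarse, so $\varphi$ is coarse. Finally, let $y=\varphi(x)$. Then $d(y,f(x))\le L$, so $g(y)$ is uniformly close to $g(f(x))$ because $g$ is coarse, and $d(g(f(x)),x)\le K$. Hence $\varphi^{-1}$ is close to $g$, and so it is coarse. Thus $\varphi$ is a bijective coarse equivalence.

## 10. The factorization $u=wv_\varphi$ and the proof of Theorem A

**Step 5: $w:=uv_\varphi^*$ is quasi-local.** The aim is to see that, after the permutation $v_\varphi$ is removed, what remains of $u$ is in $\mathrm C^*_{ql}(Y)$. Given $\varepsilon>0$, take $r$ from (7) for $\varepsilon/2$. Let $d(C,D)>r+L$. Every point of $f(\varphi^{-1}(D))$ is within $L$ of $D$: for $y\in D$, $d(f(\varphi^{-1}(y)),y)\le L$. Hence $d(C,f(\varphi^{-1}(D)))\ge d(C,D)-L>r$. Since $v_\varphi^*\chi_D=\chi_{\varphi^{-1}(D)}v_\varphi^*$,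
$$\|\chi_Cw\chi_D\|=\|\chi_Cu\chi_{\varphi^{-1}(D)}\|\le\varepsilon/2<\varepsilon.$$

**Step 6: conclusion of Theorem B(1).** We have $u=wv_\varphi$ with $w\in\mathrm C^*_{ql}(Y)$ unitary, and by (2)
$$u\,\mathrm C^*_{ql}(X)u^*=w\big(v_\varphi\mathrm C^*_{ql}(X)v_\varphi^*\big)w^*=w\,\mathrm C^*_{ql}(Y)w^*=\mathrm C^*_{ql}(Y).$$
This proves Theorem B(1). $\square$

**Proof of Theorem A.** By Section 4, an isomorphism $\mathcal A\to\mathcal B$ is $\mathrm{Ad}\,u$ with $u$ satisfying (H). Theorem B(1) gives a bijective coarse equivalence $\varphi:X\to Y$, and (2) gives $\mathrm C^*_u(X)\cong\mathrm C^*_u(Y)$ and $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$. In particular, $\mathrm C^*_{ql}(X)\cong\mathrm C^*_{ql}(Y)$ implies $\mathrm C^*_u(X)\cong\mathrm C^*_u(Y)$. $\square$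

The isomorphism of uniform Roe algebras obtained here is $\mathrm{Ad}\,v_\varphi=\mathrm{Ad}(w^*)\circ\mathrm{Ad}\,u$. It is not the restriction of the given one; the correction by $w$ is what makes it land in $\mathrm C^*_u(Y)$.

## 11. When $u$ conjugates uniform Roe algebra into uniform Roe algebra

We prove Theorem B(2). Assume (H) and $u\,\mathrm C^*_u(X)u^*\subseteq\mathrm C^*_u(Y)$, and keep $f$, $X_i$, $t_i$, $d_i$, $\varphi$, $L$ and $w$ from above. The aim is to approximate $w$ by finite-propagation operators. Again (1) does it, now with Lemma 1(b) in place of Lemma 1(a).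

**Step 7: approximation on finite sets.** Let $\varepsilon>0$. By Lemma 1(b) with $b=1$ and $\varepsilon/2$, there is $r$ such that every $us_\sigma u^*$, being a difference of two operators $u\chi_{A'}u^*$, is within $\varepsilon$ of some $a_\sigma\in\mathrm{Prop}_r$. Here $r$ does not depend on $i$, $E$ or $\sigma$. The operator $t_is_\sigma v_\varphi^*$ is a contraction sending $\delta_{\varphi(x)}$ to $\sigma(x)\delta_{f(x)}$ if $x\in E$ and to $0$ otherwise. As $d(f(x),\varphi(x))\le L$, its propagation is at most $L$. So $(us_\sigma u^*)t_is_\sigma v_\varphi^*$ is within $\varepsilon$ of $a_\sigma t_is_\sigma v_\varphi^*\in\mathrm{Prop}_{r+L}$. Multiply (1) on the right by $v_\varphi^*$. Then $ud_i\chi_Ev_\varphi^*$ is an average of operators within $\varepsilon$ of the linear space $\mathrm{Prop}_{r+L}$, so it is itself within $\varepsilon$ of $\mathrm{Prop}_{r+L}$. This holds for every finite $E\subseteq X_i$.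

**Step 8: passage to $X_i$ and to $w$.** Let $E$ increase to $X_i$. The operators $ud_i\chi_Ev_\varphi^*$ have norm at most $1$ and converge strongly to $ud_iv_\varphi^*$. The set of operators within $\varepsilon$ of $\mathrm{Prop}_{r+L}$, with the distance attained, is WOT-closed on bounded sets, as shown in the proof of Lemma 1. So $ud_iv_\varphi^*$ is within $\varepsilon$ of $\mathrm{Prop}_{r+L}$. As $\varepsilon$ was arbitrary, $ud_iv_\varphi^*\in\mathrm C^*_u(Y)$.

Let $d_i'\in\ell_\infty(X_i)$ be the inverse of $d_i$ on $X_i$, extended by $0$; its norm is at most $1/c$. Then $v_\varphi d_i'v_\varphi^*\in\ell_\infty(Y)\subseteq\mathrm C^*_u(Y)$, and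
$$u\chi_{X_i}v_\varphi^*=(ud_iv_\varphi^*)(v_\varphi d_i'v_\varphi^*)\in\mathrm C^*_u(Y).$$
Summing over $i=1,\dots,m$ gives $w=uv_\varphi^*\in\mathrm C^*_u(Y)$. By (2), $u\,\mathrm C^*_u(X)u^*=w\,\mathrm C^*_u(Y)w^*=\mathrm C^*_u(Y)$. $\square$

## 12. Isomorphisms and outer automorphism groups

We prove Corollary C.

**Part (a).** If the uniform Roe algebras, or the quasi-local algebras, are isomorphic, Theorem A with $\mathcal A,\mathcal B$ equal to these algebras gives a bijective coarse equivalence. Conversely, a bijective coarse equivalence gives both isomorphisms by (2). An isomorphism $\mathrm C^*_u(X)\to\mathrm C^*_u(Y)$ is $\mathrm{Ad}\,u$ with (H) by Section 4, and by Theorem B(1) $\mathrm{Ad}\,u$ maps $\mathrm C^*_{ql}(X)$ onto $\mathrm C^*_{ql}(Y)$. This is the extension.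

**Observation.** The remaining parts need to know which permutation unitaries lie in the algebras. *For a bijection $\theta$ of $Y$, if $v_\theta\in\mathrm C^*_{ql}(Y)$, then $\theta$ is close to the identity. If $\theta$ is close to the identity, then $v_\theta$ has finite propagation.* For the first claim, let $r$ witness quasi-locality of $v_\theta$ for $\varepsilon=\frac12$. Since $|\langle v_\theta\delta_y,\delta_{\theta(y)}\rangle|=1$, we get $d(y,\theta(y))\le r$ for all $y$. The second claim holds because the propagation of $v_\theta$ is $\sup_yd(y,\theta(y))$.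

**Part (b).** By Section 4 an isomorphism $\mathrm C^*_{ql}(X)\to\mathrm C^*_{ql}(Y)$ is $\mathrm{Ad}\,u$ with (H), and Theorem B(1) gives the form $u=wv_\varphi$. If $w\in\mathrm C^*_u(Y)$, then (2) shows that $\mathrm{Ad}(wv_\varphi)$ maps $\mathrm C^*_u(X)$ onto $\mathrm C^*_u(Y)$.

Conversely, suppose that $u=wv_\varphi$, with $w\in\mathrm C^*_{ql}(Y)$ unitary and $\varphi$ a bijective coarse equivalence, is such that $\mathrm{Ad}\,u$ maps $\mathrm C^*_u(X)$ onto $\mathrm C^*_u(Y)$. Theorem B(2) gives a possibly different factorization $u=w_1v_{\varphi_1}$ with $w_1\in\mathrm C^*_u(Y)$ unitary and $\varphi_1$ a bijective coarse equivalence. Put $\theta=\varphi_1\varphi^{-1}$. From $wv_\varphi=w_1v_{\varphi_1}$ we get $v_\theta=v_{\varphi_1}v_\varphi^*=w_1^*w\in\mathrm C^*_{ql}(Y)$. By the observation $v_\theta$ has finite propagation, so $w=w_1v_\theta\in\mathrm C^*_u(Y)$.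

For the last statement, if the two algebras of $X$ coincide there is nothing to prove. If they differ, recall that a unital C$^*$-algebra is spanned by its unitaries, so there is a unitary $w\in\mathrm C^*_{ql}(X)\setminus\mathrm C^*_u(X)$. By the criterion just proved, with $Y=X$ and $\varphi=\mathrm{id}$, the automorphism $\mathrm{Ad}\,w$ of $\mathrm C^*_{ql}(X)$ does not map $\mathrm C^*_u(X)$ onto itself. (Reading "preserve" as "map into" changes nothing: under (H), into implies onto by Theorem B(2).)

**Part (c).** Let $\mathcal A$ be $\mathrm C^*_u(X)$ or $\mathrm C^*_{ql}(X)$. By (2), $\mathrm{Ad}\,v_\varphi$ is an automorphism of $\mathcal A$ for every bijective coarse equivalence $\varphi$ of $X$. Since $v_{\varphi\psi}=v_\varphi v_\psi$, the map $\varphi\mapsto[\mathrm{Ad}\,v_\varphi]$ is a homomorphism from the group of bijective coarse equivalences of $X$ to $\mathrm{Out}(\mathcal A)$.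

It is surjective. An automorphism of $\mathcal A$ is $\mathrm{Ad}\,u$ with (H), by Section 4, and $u=wv_\varphi$ with $w\in\mathcal A$ unitary, by Theorem B(1) if $\mathcal A=\mathrm C^*_{ql}(X)$ and by Theorem B(2) if $\mathcal A=\mathrm C^*_u(X)$. So $[\mathrm{Ad}\,u]=[\mathrm{Ad}\,v_\varphi]$.

For the kernel, suppose $\mathrm{Ad}\,v_\varphi=\mathrm{Ad}\,w$ on $\mathcal A$ with $w\in\mathcal A$ unitary. Then $w^*v_\varphi$ commutes with $\mathcal A$, which contains the compacts, so $w^*v_\varphi$ is a scalar and $v_\varphi\in\mathcal A$. Conversely, $v_\varphi\in\mathcal A$ makes $\mathrm{Ad}\,v_\varphi$ inner. By the observation, $v_\varphi\in\mathcal A$ holds iff $\varphi$ is close to the identity: if $v_\varphi\in\mathcal A\subseteq\mathrm C^*_{ql}(X)$, then $\varphi$ is close to the identity, and if $\varphi$ is close to the identity, then $v_\varphi\in\mathrm C^*_u(X)\subseteq\mathcal A$. Finally, $\sup_xd(\varphi(x),\psi(x))=\sup_yd(\varphi\psi^{-1}(y),y)$, so $\varphi$ and $\psi$ are close iff $\varphi\psi^{-1}$ is in the kernel. Hence $\mathrm{Out}(\mathcal A)$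 is isomorphic to the group of bijective coarse equivalences of $X$ modulo closeness, for both choices of $\mathcal A$. $\square$
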